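\title{All but finitely many connected Kneser graphs are Class 0}

\begin{abstract}
A pebbling move on a graph removes two pebbles from a vertex and adds one pebble to a neighbor. A connected graph on $n$ vertices is Class 0 if from every placement of $n$ pebbles a pebble can be moved to any prescribed vertex. We prove that there is an absolute constant $t_0$ such that the Kneser graph $K(2t+s,t)$ is Class 0 for all $t>t_0$ and all $1\le s\le\sqrt t$; in particular all large odd graphs $K(2t+1,t)$ are Class 0. Combined with known results for larger $s$, this shows that all but finitely many connected Kneser graphs are Class 0. The proof uses the vertices that hold one pebble as roads on which a pebble travels far at bounded cost, and uses vertex expansion to show that $z$ empty vertices block these roads only in regions that the $z$ surplus pebbles can afford to cross.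
\end{abstract}

\section{Introduction}

Let $G=(V,E)$ be a connected simple graph with $n(G)=|V|$ vertices. A \emph{configuration} is a function $C\colon V\to\{0,1,2,\dots\}$; we say that $v$ holds $C(v)$ pebbles, and $|C|=\sum_v C(v)$ is the \emph{size} of $C$. A \emph{move} from a vertex $u$ holding at least two pebbles to a neighbor $v$ removes two pebbles from $u$ and adds one pebble to $v$; we call $u$ its \emph{source} and say that it \emph{lands} on $v$. A vertex $r$ is \emph{reached} from $C$ if some sequence of moves produces a configuration with a pebble on $r$. The \emph{pebbling number} $\pi(G)$ is the least $k$ such that every vertex $r$ (the \emph{root}) can be reached from every configuration of size $k$.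

Removing pebbles from a configuration that cannot reach $r$ gives another such configuration, so one failing configuration of size $k-1$ shows $\pi(G)\ge k$. One pebble on each vertex other than $r$ allows no move, and hence $\pi(G)\ge n(G)$. The graph $G$ is \emph{Class 0} if $\pi(G)=n(G)$.

Two simple obstructions show what a Class 0 graph must avoid. The first is a large diameter $d=\operatorname{diam}(G)$. No move increases $\sum_v 2^{-\operatorname{dist}(v,r)}C(v)$, and this sum is at least $1$ once $r$ holds a pebble; so $2^d-1$ pebbles on a vertex at distance $d$ from $r$ fail, and $\pi(G)\ge 2^d$. The second is a cut vertex $x$. Take $r$ and $u$ in different components of $G-x$, and put three pebbles on $u$, none on $x$ and $r$, and one on every other vertex. This configuration has size $n(G)$. At any time at most one vertex can move, and the play ends as soon as a pebble lands on an empty vertex; so $x$ never holds two pebbles and $r$ is not reached. One therefore expects a graph to be Class 0 when $2^d$ is small compared with $n(G)$ and the \emph{connectivity} $\kappa(G)$ is large. (Deleting fewer than $\kappa(G)$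 vertices leaves $G$ connected.)

For $m\ge 2t+1$ the \emph{Kneser graph} $K(m,t)$ has the $t$-element subsets of $[m]=\{1,\dots,m\}$ as vertices, two of them being adjacent when they are disjoint. It is connected and regular of degree $\binom{m-t}{t}$, and its connectivity is as large as the degree allows: $\kappa(K(m,t))=\binom{m-t}{t}$. Its diameter is at most $t$ for $t\ge5$ (Lemma~\ref{lem:dist}), while $n\ge\binom{2t+1}{t}\ge 4^t/(t+1)$, so $2^d$ is at most about $\sqrt n$. Neither obstruction occurs, and the natural guess is that Kneser graphs are Class 0. The following results are known.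
\begin{itemize}
\item[(i)] If $\operatorname{diam}(G)=2$ and $\kappa(G)\ge3$, then $G$ is Class 0. Consequently $K(m,t)$ is Class 0 when $t\ge2$ and $m\ge3t-1$.
\item[(ii)] For every constant $c>0$ there is an integer $t_0$ such that $K(2t+s,t)$ is Class 0 for all $t>t_0$ and $s\ge c\,(t/\log_2t)^{1/2}$.
\end{itemize}
The smaller $s=m-2t$ is, the sparser the graph. In the odd graph $K(2t+1,t)$ the degree $t+1$ is only logarithmic in $n$ and the diameter equals $t$. So $t+1$ empty vertices cut off the root, the spare pebbles may be far away, and there are far fewer than $2^t$ of them. The following question comes from Hurlbert~\cite{Hurlbert}.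

\medskip
\noindent\textbf{Question.} Let $s=s(t)\ge1$ be an integer-valued function with $s(t)=o\big((t/\log_2t)^{1/2}\big)$. Is there, for every such function, a $t_0$ such that $K(2t+s(t),t)$ is Class 0 for all $t>t_0$?
\medskip

The answer is yes, since such a function satisfies $s(t)\le\sqrt t$ for all large $t$.

\begin{theorem}\label{thm:main}
There is an absolute constant $t_0$ such that $K(2t+s,t)$ is Class 0 for all $t>t_0$ and all $1\le s\le\sqrt t$.
\end{theorem}

In particular, all sufficiently large odd graphs $K(2t+1,t)$ are Class 0.

\begin{corollary}\label{cor:all}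
There is $t_1$ such that $K(m,t)$ is Class 0 for all $t>t_1$ and all $m\ge2t+1$. Moreover, all but finitely many of the connected Kneser graphs $K(m,t)$, $m\ge 2t+1$, are Class 0.
\end{corollary}

\begin{proof}
By (ii) with $c=1$ there is $t_0'$ such that $K(2t+s,t)$ is Class 0 for $t>t_0'$ and $s\ge(t/\log_2t)^{1/2}$. For $t>t_0$ and $1\le s<(t/\log_2t)^{1/2}\le\sqrt t$ use Theorem~\ref{thm:main}. So $t_1=\max(t_0,t_0',2)$ works. For $2\le t\le t_1$, result (i) covers all $m\ge3t-1$. For $t=1$ the graph is complete on $m$ vertices; if $m$ pebbles avoid the root, two of them share one of the other $m-1$ vertices, and one move reaches the root. What remains are the finitely many pairs with $3\le t\le t_1$ and $2t+1\le m\le3t-2$.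
\end{proof}

\section{Holes, slides and an example}\label{sec:slides}

To prove that $G$ is Class 0 we take a root $r$ and a configuration $C$ with $|C|=n=n(G)$ and $C(r)=0$, and we reach $r$. It is convenient to compare $C$ with the configuration that has one pebble everywhere. The \emph{excess} of $v$ is $e(v)=C(v)-1$; for configurations $C'$, $\hat C$ we write $e'$, $\hat e$. A \emph{hole} is a vertex with no pebble, and the \emph{surplus} of $C$ is $\sum_v e(v)^+$, where $x^+=\max(x,0)$.

\begin{lemma}[Bookkeeping]\label{lem:book}
Let $|C|=n$, let $z$ be the number of holes of $C$, and let $C'$ arise from $C$ by $\sigma\ge0$ moves. Then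
\[
\sum_v e'(v)=-\sigma,\qquad z-2\sigma\le\sum_v e'(v)^+\le z .
\]
\end{lemma}

\begin{proof}
For $\sigma=0$ the excesses sum to $|C|-n=0$ and the negative ones sum to $-z$, so the surplus is $z$. A move destroys one pebble. It lowers $e^+$ at its source by $1$ or $2$ and raises $e^+$ at its target by $0$ or $1$, so it changes the surplus by $0$, $-1$ or $-2$.
\end{proof}

Thus there are exactly as many surplus pebbles as holes. There are two basic ways to transport them. The expensive way ignores all other pebbles: if $v$ holds $2^{\operatorname{dist}(v,r)}$ pebbles, halving them along a shortest path reaches $r$. We call this a \emph{descent} from $v$. The cheap way uses the pebbles lying along the path.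

\begin{lemma}[Slides]\label{lem:slide}
Let $w_0,\dots,w_k$ be a path with $k\ge1$, $C(w_0)\ge2$ and $C(w_l)\ge1$ for $0<l<k$. Let $w_a$ be the last vertex before $w_k$ with at least two pebbles. Then the moves $w_a\to w_{a+1}\to\dots\to w_k$ can be made in this order. They add one pebble to $w_k$, remove two from $w_a$, empty $w_{a+1},\dots,w_{k-1}$, and change nothing else.
\end{lemma}

\begin{proof}
Each $w_l$ with $a<l<k$ holds exactly one pebble, receives a second one, and passes one on.
\end{proof}

We call this sequence of moves the \emph{slide} along the path. Whatever its length, it costs at most two surplus pebbles. Its price is different: it turns the road it used into holes. We also use without comment that a sequence of moves which is valid from $C$ is valid from every $C'\ge C$.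

\begin{example}\label{ex:K11}
In $K(11,5)$, which has degree $6$, let $u=\{1,2,3,4,5\}$ and $r=\{1,2,6,7,8\}$; by Lemma~\ref{lem:dist}(a),(b) they are at distance at least $5$. Let the holes be $r$, the six neighbors of $r$ and the six neighbors of $u$. Put $14$ pebbles on $u$ and one on every other vertex, so that $z=13$ and $|C|=n$. A descent from $u$ needs $32$ pebbles, and no single slide reaches $r$, because all neighbors of $r$ are holes. Consider the two routes
\[
\begin{array}{l}
u\to a\to\{2,3,4,5,9\}\to\{1,6,7,8,11\}\to y\to r,\\[2pt]
u\to a\to\{1,3,4,5,9\}\to\{2,6,7,8,11\}\to y\to r,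
\end{array}
\]
with $a=\{6,7,8,10,11\}$ and $y=\{3,4,5,9,10\}$. Consecutive sets are disjoint. The vertices $a$ and $y$ are holes; the four sets written out contain $1$ or $2$, so they meet both $u$ and $r$ and hold one pebble each. \emph{Delivery:} four moves $u\to a$ put four pebbles on $a$, and two more moves bring the third vertex of each route up to two pebbles. \emph{Transport:} one slide along each route puts two pebbles on $y$. \emph{Descent:} $y\to r$. Eight of the $14$ pebbles of $u$ were used.
\end{example}

The example contains the whole strategy. Holes can do three things: wall in the surplus, cut the roads, and wall in the root. A wall of thickness $k$ costs a factor $2^k$ to cross, but in a Kneser graph spheres grow much faster than $2^k$, so $z$ holes build only thin walls; and since the graph expands, neither the holes nor the roads destroyed by earlier slides can disconnect much of it. The surplus must pay for the product of the crossing costs, and how this is arranged depends on $z$. With $D$ the degree, there are four ranges.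
\begin{itemize}
\item $z\le D$: one slide suffices (Proposition~\ref{prop:few}).
\item $z>n/t^7$: the surplus is so dense that some vertex can gather $2^d$ pebbles from a ball around it (Proposition~\ref{prop:many}).
\item $D<z<t^{10}$: all walls have bounded thickness, and a bounded number of deliveries and slides suffices (Proposition~\ref{prop:poly}).
\item $t^{10}\le z\le n/t^7$: three radii $i,h,j$ replace the bounded thicknesses, and the total cost $2^{h+i+j}t^{5}$ is at most $z$ (Proposition~\ref{prop:middle}).
\end{itemize}
These ranges cover all $z\ge1$, so the four propositions together prove Theorem~\ref{thm:main}.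

\section{Gathering pebbles along trees}\label{sec:trees}

Deliveries and descents must cross holes, and they should profit from whatever pebbles lie on the way. The next lemma measures what a tree can bring to its root: a vertex at depth $k$ counts with weight $2^{-k}$, positively for its surplus and negatively if it is a hole. Part~(b) says that extracting a single pebble takes few moves, so that it disturbs the configuration very little.

\begin{lemma}\label{lem:tree}
Let $T\subseteq G$ be a tree rooted at $v$, let $w(u)=2^{-\operatorname{depth}(u)}$, and let $C$ be a configuration. Consider moves along edges of $T$ toward $v$.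
\begin{itemize}
\item[(a)] At least $\sum_{u\in T\setminus\{v\}}w(u)e(u)$ pebbles can be moved onto $v$. Hence $v$ can be made to hold at least $1+\sum_{u\in T}w(u)e(u)$ pebbles.
\item[(b)] If $T$ has depth at most $i$ and $\sum_{u\in T\setminus\{v\}}w(u)e(u)>0$, then there is a valid sequence of at most $2^i-1$ such moves in which the last move, and no other, lands on $v$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Process the vertices $u\ne v$ in order of decreasing depth, and let each one move to its parent until it holds at most one pebble. A move to the parent preserves $\sum_{u\in T}w(u)C(u)$. At the end the vertices $u\neq v$ carry weight at most $\sum_{u\ne v}w(u)$, so $v$ holds at least $C(v)+\sum_{u\ne v}w(u)(C(u)-1)$ pebbles.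

(b) For a sequence of moves toward $v$ let $\operatorname{out}(u)$ be the number of moves from $u$ to its parent, and let $\operatorname{in}(u)$ be the sum of $\operatorname{out}(u')$ over the children $u'$ of $u$. A valid sequence satisfies
\begin{equation}\label{eq:flow}
C(u)+\operatorname{in}(u)\ge2\operatorname{out}(u)\qquad(u\ne v).
\end{equation}
Conversely, nonnegative integers $\operatorname{out}(u)$ satisfying \eqref{eq:flow} are realized by making the moves in order of decreasing depth of the source, since $u$ holds $C(u)+\operatorname{in}(u)$ pebbles when its turn comes. By (a) there is a solution of \eqref{eq:flow} with $\operatorname{in}(v)\ge1$; take one with the fewest moves. Deleting a move from $u'$ to its parent $u$ can violate \eqref{eq:flow} only at $u$. So $\operatorname{in}(v)=1$, and $\operatorname{in}(u)\le2\operatorname{out}(u)$ for $u\ne v$, since otherwise a move into $u$ could be deleted. Hence one move starts at depth $1$, at most $2^{k-1}$ moves start at depth $k$, and there are at most $2^i-1$ moves in all. In the order above, the move from depth $1$ comes last.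
\end{proof}

Let $S_k(v)$ and $B_k(v)$ be the sphere and the ball of radius $k$ about $v$. We apply Lemma~\ref{lem:tree} to shortest-path trees of balls. The outermost vertices of such a tree are leaves, so we may keep only those that help. This leads to the \emph{potential} of radius $i\ge1$,
\[
\Phi_i(v;C)=\sum_{k<i}2^{-k}\sum_{u\in S_k(v)}e(u)\;+\;2^{-i}\sum_{u\in S_i(v)}e(u)^+ .
\]
The asymmetry is the point: averaged over $v$, the inner layers see the total excess, which is close to $0$, while the outer layer sees the surplus, which is close to $z$.

\begin{lemma}\label{lem:pot}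
Let $i\ge1$.
\begin{itemize}
\item[(a)] The vertex $v$ can be made to hold at least $1+\Phi_i(v;C)$ pebbles.
\item[(b)] If $C(v)=1$ and $\Phi_i(v;C)>0$, then some valid sequence of at most $2^i-1$ moves ends with a move landing on $v$.
\item[(c)] If $|S_k(v)|=n_k$ for all $v$ and $k$, then
\[
\sum_v\Phi_i(v;C)=\Big(\sum_{k<i}n_k2^{-k}\Big)\sum_ue(u)+n_i2^{-i}\sum_ue(u)^+ .
\]
\end{itemize}
\end{lemma}

\begin{proof}
On the vertex set $B_{i-1}(v)\cup\{u\in S_i(v):C(u)\ge2\}$ join each $u\ne v$ to a neighbor that is one step closer to $v$. This is a tree $T$ in which depth equals distance from $v$, and $\sum_{u\in T}w(u)e(u)=\Phi_i(v;C)$. Lemma~\ref{lem:tree} gives (a), and also (b) because then $e(v)=0$. For (c), each $u$ lies in $S_k(v)$ for exactly $n_k$ vertices $v$, namely those of $S_k(u)$.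
\end{proof}

\section{Distances and expansion in Kneser graphs}\label{sec:kneser}

From now on $G=K(2t+s,t)$ with $1\le s\le\sqrt t$. ``For $t$ large'' means that $t$ exceeds an absolute constant, independent of $s$; finitely many such conditions occur, and all are assumed. We write
\[
n=\binom{2t+s}{t}\le2^{3t},\qquad D=\binom{t+s}{s}\ge t+1,\qquad d=\operatorname{diam}(G),
\]
so that $\ln n\le2.1\,t$ and $\kappa(G)=D$. Permutations of the ground set act transitively on $V$, so $n_k=|S_k(v)|$ and $b_k=|B_k(v)|$ do not depend on $v$. For $X\subseteq V$, let $N(X)$ be the set of vertices with a neighbor in $X$; it may meet $X$.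

\subsection{Distances and spheres}

\begin{lemma}\label{lem:dist}
Let $A,A'$ be vertices of $G$.
\begin{itemize}
\item[(a)] There is a walk of length $2a$ from $A$ to $A'$ if and only if $|A\setminus A'|\le as$.
\item[(b)] If there is a walk of length $2b+1$ from $A$ to $A'$, then $|A\cap A'|\le bs$.
\item[(c)] $n_{2a}\ge\binom t{as}^2$ whenever $a\ge0$ and $2as\le t$.
\item[(d)] $d\le t$ for $t\ge5$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sets $A,A'$ have a common neighbor exactly when at least $t$ elements lie outside $A\cup A'$, that is, when $t+|A\setminus A'|\le t+s$. This is the case $a=1$. A walk of length $2a$ gives $|A\setminus A'|\le as$, because $A\setminus A''\subseteq(A\setminus A')\cup(A'\setminus A'')$ for any three sets. Conversely, if $|A\setminus A'|\le as$, pass from $A$ to $A'$ in $a$ steps, each exchanging at most $s$ elements of $A\setminus A'$ for elements of $A'\setminus A$; each step is a walk of length $2$.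

(b) The vertex $F$ before $A'$ on the walk is disjoint from $A'$, so $A\cap A'\subseteq A\setminus F$, and $|A\setminus F|\le bs$ by (a).

(c) Let $a\ge1$ and $|A\setminus A'|=as$. By (a) the shortest even walk has length $2a$. An odd walk of length at most $2a-1$ would give $t-as\le(a-1)s$ by (b), contradicting $t\ge2as$. So $\operatorname{dist}(A,A')=2a$, and for fixed $A$ there are $\binom t{as}\binom{t+s}{as}$ such $A'$.

(d) Let $k=|A\cap A'|$. By (a), $\operatorname{dist}(A,A')\le2\lceil(t-k)/s\rceil$. Choose a $t$-set $F$ disjoint from $A'$ and containing $A\setminus A'$. Then $A\setminus F=A\cap A'$, so $\operatorname{dist}(A,A')\le2\lceil k/s\rceil+1$. The distance is at most the mean of the two bounds. For $s=1$ the mean is $t+\frac12$, and for $s\ge2$ it is at most $\frac t2+\frac52\le t$.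
\end{proof}

For $s=1$ and $|A\cap A'|=\lfloor t/2\rfloor$, parts (a) and (b) give distance at least $t$, so (d) is sharp for odd graphs.

Let $H(\beta)=-\beta\log_2\beta-(1-\beta)\log_2(1-\beta)$ be the binary entropy function, a continuous concave function on $[0,1]$ with $H(0)=0$, $H(\frac15)=0.7219\ldots$ and $H(\frac12)=1$. We use the bounds $\binom tk\ge(t/k)^k$ and $\binom tk\ge2^{tH(k/t)}/(t+1)$; the latter holds because the $k$-th term is the largest of the $t+1$ terms in the expansion of $\big(\frac kt+\frac{t-k}t\big)^t=1$.

\begin{lemma}\label{lem:entropy}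
There are numbers $\xi_t\to0$, depending only on $t$, such that for all $\beta\in[0,\frac12]$ the integer $a_\beta=\lfloor\beta t/s\rfloor$ satisfies
\[
2a_\beta\le2\beta t,\qquad n_{2a_\beta}\ge2^{(2H(\beta)-\xi_t)t},\qquad n_{2a_\beta}2^{-2a_\beta}\ge2^{(2H(\beta)-2\beta-\xi_t)t}.
\]
\end{lemma}

\begin{proof}
We have $2a_\beta\le 2a_\beta s\le2\beta t\le t$ and $0\le\beta-a_\beta s/t\le s/t\le t^{-1/2}$. By Lemma~\ref{lem:dist}(c), $n_{2a_\beta}\ge2^{2tH(a_\beta s/t)}/(t+1)^2$. Take $\xi_t=2\max|H(\beta)-H(\beta')|+(2/t)\log_2(t+1)$, the maximum being over $\beta,\beta'\in[0,\frac12]$ with $|\beta-\beta'|\le t^{-1/2}$; it tends to $0$ by uniform continuity. The third inequality follows from the first two.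
\end{proof}

The hypothesis $s\le\sqrt t$ enters the proof only through the bound on $\ln n$ and through roundings of this kind, here and in Sections~\ref{sec:extreme} and~\ref{sec:radii}: part (c) of Lemma~\ref{lem:dist} sees only multiples of $s$.

\subsection{Expansion}

We need two expansion bounds: a weak one for all sets of up to $\frac34n$ vertices, and a strong one for sets of polynomial size.

\begin{lemma}\label{lem:large}
If $X\subseteq V$ and $|X|\le\frac34n$, then $|N(X)\setminus X|\ge\dfrac{|X|}{4(t+1)}$.
\end{lemma}

\begin{proof}
The adjacency eigenvalues of $G$ are $(-1)^l\binom{t+s-l}s$ for $0\le l\le t$, where $l=0$ gives the simple eigenvalue $D$ with constant eigenvectors (Lov\'asz 1979). All other eigenvalues are at most $\binom{t+s-1}s=\frac t{t+s}D\le\frac t{t+1}D$. Split the indicator vector of $X$ into its constant part, of squared norm $|X|^2/n$, and the orthogonal part, of squared norm $|X|-|X|^2/n$. The quadratic form of the adjacency matrix at this vector is twice the number of edges inside $X$, and it is at most $D\frac{|X|^2}n+\frac t{t+1}D\big(|X|-\frac{|X|^2}n\big)$. Subtracting from the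 degree sum $D|X|$, at least $\frac D{t+1}|X|\big(1-\frac{|X|}n\big)\ge\frac{D|X|}{4(t+1)}$ edges leave $X$, and each vertex outside $X$ receives at most $D$ of them.
\end{proof}

For real $x$ let $\binom xk=x(x-1)\cdots(x-k+1)/k!$, which is increasing in $x$ for $x\ge k-1$. The \emph{shadow} of a family of $k$-sets is the family of all $(k-1)$-sets contained in one of its members. Lov\'asz's form of the Kruskal--Katona theorem states that a family of $\binom xk$ sets of size $k$, with $x\ge k$ real, has a shadow of size at least $\binom x{k-1}$.

\begin{lemma}\label{lem:small}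
If $X\subseteq V$ and $|X|\le t^{13}$, then $|N(X)|\ge\dfrac t{15}|X|$.
\end{lemma}

\begin{proof}
Let $X\ne\emptyset$. The neighbors of $F$ are the $t$-subsets of its complement, so $N(X)$ arises from the family of the complements, which are $(t+s)$-sets, by taking the shadow $s$ times. Write $|X|=\binom x{t+s}$ with $x=t+s+y$ and $y\ge0$. The first shadow has size $\binom{x'}{t+s-1}$ with $x'\ge x$, so the theorem can be iterated and gives $|N(X)|\ge\binom xt$. Hence
\[
\frac{|N(X)|}{|X|}\ge\frac{\binom xt}{\binom x{t+s}}=\prod_{l=1}^s\frac{t+l}{y+l}.
\]
Since $\binom{t+s+14}{t+s}=\binom{t+s+14}{14}\ge(t/14)^{14}>t^{13}$ for $t$ large, we have $y<14$. So the factor $l=1$ is at least $t/15$, and the other factors are at least $1$.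
\end{proof}

\subsection{Cores}

Roads must avoid the set $Z$ of holes, and $G-Z$ need not expand: it may contain pockets whose neighbors are mostly holes. Discarding a largest pocket restores expansion.

\begin{lemma}\label{lem:core}
Let $Z\subseteq V$ and $q,\theta>0$. Let $Y\subseteq V\setminus Z$ have maximum size subject to $|Y|\le\theta$ and $|N(Y)\setminus(Z\cup Y)|\le q|Y|$, and let $L=V\setminus(Z\cup Y)$. Then
\[
|N(X)\cap(L\setminus X)|\ge q|X|\qquad\text{for all }X\subseteq L\text{ with }|X|\le\theta-|Y|.
\]
\end{lemma}

\begin{proof}
The empty set satisfies both constraints, so $Y$ exists. Let $X\ne\emptyset$. Then $Y\cup X$ is larger than $Y$ and has size at most $\theta$, so more than $q(|Y|+|X|)$ vertices lie in $N(Y\cup X)\setminus(Z\cup Y\cup X)$. At most $q|Y|$ of them lie in $N(Y)$, and the others lie in $N(X)\cap(L\setminus X)$.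
\end{proof}

We call $L$ the \emph{core} and $R=Z\cup Y$ the \emph{blocked set}. In each application, expansion of $G$ shows that $Y$ is not much larger than $Z$.

\section{Very few or very many holes}\label{sec:extreme}

For the rest of the paper fix a root $r$ and a configuration $C$ with $|C|=n$ and $C(r)=0$. Let $Z\ni r$ be its set of holes and $z=|Z|\ge1$.

\begin{proposition}\label{prop:few}
If $z\le D$, then $r$ can be reached.
\end{proposition}

\begin{proof}
The surplus is $z\ge1$, so some $u$ has $C(u)\ge2$. Since $|Z\setminus\{r\}|<D=\kappa(G)$, the graph $G-(Z\setminus\{r\})$ is connected. It contains a path from $u$ to $r$, whose inner vertices are not holes, and we slide along it.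
\end{proof}

\begin{proposition}\label{prop:many}
If $z>n/t^7$, then $r$ can be reached.
\end{proposition}

\begin{proof}
Take $\beta=\frac15$ in Lemma~\ref{lem:entropy} and let $i=2a_\beta$, which is positive because $t/(5s)\ge\sqrt t/5\ge1$. Since $2H(\frac15)-\frac25=1.0438\ldots>1$ and $d\le t$, we get $n_i2^{-i}\ge t^72^t\ge t^72^d$ for $t$ large. By Lemmas~\ref{lem:book} and~\ref{lem:pot}(c), $\sum_v\Phi_i(v;C)=n_i2^{-i}z$. So some $v$ has $\Phi_i(v;C)\ge\frac zn\,n_i2^{-i}\ge2^d$. Gather $2^d$ pebbles on $v$ by Lemma~\ref{lem:pot}(a) and descend to $r$.
\end{proof}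

\section{Polynomially many holes}\label{sec:poly}

\begin{proposition}\label{prop:poly}
If $D<z<t^{10}$, then $r$ can be reached.
\end{proposition}

Here the surplus may be as small as $t+2$, so we cannot afford to lose a power of $t$ anywhere. The strong expansion of Lemma~\ref{lem:small} makes all walls of bounded thickness, and the whole operation will cost a bounded number of surplus pebbles.

\subsection{The core and the target}

Let $q=t/60$, and take $Y$, $L$, $R=Z\cup Y$ from Lemma~\ref{lem:core} with $\theta=t^{13}$. By Lemma~\ref{lem:small}, $\frac t{15}|Y|\le|N(Y)|\le z+|Y|+q|Y|$, so $\big(\frac t{20}-1\big)|Y|\le z$ and $|Y|\le25z/t$ for $t\ge100$. Therefore $|R|\le2z\le2t^{10}$, the core $L$ is nonempty, and, since $t^{12}\le t^{13}-|Y|$,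
\begin{equation}\label{eq:core1}
|N(X)\cap(L\setminus X)|\ge q|X|\qquad(X\subseteq L,\ |X|\le t^{12}).
\end{equation}

Let $x\in L$ be a vertex of the core nearest to $r$, and $j=\operatorname{dist}(x,r)\ge1$. Then $j\le11$. Otherwise $B_{11}(r)\subseteq R$, so $b_k\le2t^{10}$ for $k\le11$; as $N(B_{k-1}(r))\subseteq B_k(r)$, Lemma~\ref{lem:small} gives $b_k\ge\frac t{15}b_{k-1}$ for these $k$, and so $2t^{10}\ge b_{11}\ge(t/15)^{11}$, which is false for $t$ large. It suffices to collect $2^j\le2^{11}$ pebbles on $x$ and descend. We first move enough surplus into $L$ and then slide it to $x$.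

\subsection{Deliveries into the core}

In this section a \emph{delivery} is a sequence of at most $2^{11}$ moves, all with sources in $R$, exactly one of which lands in $L$.

\begin{lemma}\label{lem:phase1}
A sequence of deliveries leads to a configuration $C'$ with $\sum_{v\in L}e'(v)\ge2^{j+1}$ and $C'\ge1$ on $L$.
\end{lemma}

The surplus may sit inside $R$, spread thinly and surrounded by holes, so that a given path out of $R$ has negative weight in the sense of Lemma~\ref{lem:tree}. We therefore average over many paths, chosen so that each vertex of $R$ is rarely visited: the average then sees the surplus at the starting points in full, and the holes only with a factor of order $1/t$.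

\begin{proof}
\emph{A branching digraph.} Let $R_0$ be the set of vertices of $R$ with a neighbor in $L$, let $R_1=R\setminus R_0$ and $p=\lfloor t/15\rfloor$. Every $X\subseteq R_1$ has $N(X)\subseteq R$ and $|N(X)|\ge p|X|$ by Lemma~\ref{lem:small}. Apply Hall's marriage theorem to the bipartite graph with $p$ copies of each $v\in R_1$, each joined to the neighbors of $v$: a set of copies of the vertices of $X$ has at most $p|X|$ elements, so Hall's condition holds. We obtain pairwise disjoint sets $P(v)\subseteq R$ of $p$ neighbors of $v$, for $v\in R_1$. Draw an arc from $v$ to each member of $P(v)$. All in-degrees are at most $1$. Hence two directed cycles with a common vertex coincide, since both are traced by following in-arcs backward from that vertex. Delete all arcs on directed cycles; each vertex loses at most one out-arc. The remaining digraph is acyclic, has in-degrees at most $1$, and each $v\in R_1$ has at least $p-1$ out-arcs.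

\emph{Random paths.} From $u\in R$ run the random path $w_0=u,w_1,w_2,\dots$, each time following a uniformly random out-arc, and stop at the first vertex $w_k\in R_0$. The path stops because the digraph is finite and acyclic, and it is a path of $G$. At most one directed path of length $l$ ends at a given vertex $w$, and it is followed from its starting point with probability at most $(p-1)^{-l}$. Writing $\Pr_u$ for the probability when the start is $u$,
\begin{equation}\label{eq:rare}
\sum_{u\in R}\Pr\nolimits_u[\,w_l\text{ exists}\,]=\sum_{w\in R}\sum_{u\in R}\Pr\nolimits_u[\,w_l=w\,]\le|R|\,(p-1)^{-l}.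
\end{equation}
In particular $\Pr_u[k\ge11]\le2t^{10}(p-1)^{-11}\le\frac12$ for every $u$.

\emph{The next delivery.} Deliveries take nothing from $L$, so $C'\ge C\ge1$ on $L$ throughout, and each delivery raises $\sum_Le'$ by exactly $1$ from an initial value $\ge0$. Suppose that $C'$ arose from deliveries and $\sum_Le'<2^{j+1}\le2^{12}$. Then fewer than $2^{12}$ deliveries, hence at most $2^{23}$ moves, were made. By Lemma~\ref{lem:book} and $z\ge t+2$,
\[
\sum_{v\in R}e'(v)^+\ge z-2^{24}-2^{12}\ge\frac z2
\]
for $t$ large. Consider the random variable $\mathbf 1_{k\le10}\sum_{l=0}^k2^le'(w_l)$ and sum its expectation over all starting points $u\in R$ with $C'(u)\ge2$. The terms $l=0$ contribute at least $\frac12\cdot\frac z2$. A term with $l\ge1$ is at least $-2^l$, so by \eqref{eq:rare} and $|R|\le 2z$ the total is at least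
\[
\frac z4-|R|\sum_{l\ge1}\Big(\frac2{p-1}\Big)^l=\frac z4-\frac{2|R|}{p-3}\ge\frac z4-\frac{4z}{p-3}>0 .
\]
So there is a path $w_0,\dots,w_k$ in $R$ with $k\le10$, $w_k\in R_0$ and $\sum_l2^le'(w_l)>0$. Let $w_{k+1}\in L$ be a neighbor of $w_k$. View $w_0,\dots,w_{k+1}$ as a tree of depth at most $11$ rooted at $w_{k+1}$, in which $w_l$ has weight $2^{l-k-1}$. Lemma~\ref{lem:tree}(b) yields a delivery. After at most $2^{j+1}$ deliveries the required bound holds.
\end{proof}

\subsection{Trips inside the core}

Start from the configuration $C'$ of Lemma~\ref{lem:phase1}, and let $C'$ denote the current configuration from now on. While $C'(x)<2^j$ we make \emph{trips}. Let $L_k$ be the set of vertices of $L$ that hold a pebble after $k$ trips, so $L_0=L$. The next trip chooses $u\in L_k\setminus\{x\}$ with $C'(u)\ge2$ and a shortest path from $u$ to $x$ in the induced graph $G[L_k]$, and slides along it. By Lemma~\ref{lem:slide}, $x$ gains a pebble, $L_{k+1}\subseteq L_k$, the set $L_k\setminus L_{k+1}$ lies on the path, and the surplus on $L\setminus\{x\}$ drops by at most $2$.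

\emph{The vertex $u$ exists.} Let $e_x\ge0$ be the excess of $x$ before the first trip. We need $2^j-1-e_x<2^{11}$ trips. The surplus on $L\setminus\{x\}$ starts at $2^{j+1}-e_x$ or more, so after $k\le2^j-2-e_x$ trips it is at least $2^{j+1}-e_x-2k\ge4+e_x>0$.

\emph{The path exists.} The danger is that the destroyed roads, which may have $t^2$ vertices each, surround a vertex of degree $t+1$. This is why trips use shortest paths: a shortest path contains few neighbors of any one vertex.

\begin{lemma}\label{lem:phase2}
For $0\le k\le2^{11}$, after $k$ trips $G[L_k]$ is connected and has diameter at most $70t^2$.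
\end{lemma}

\begin{proof}
Induction on $k$. Let $k'<k$ and $v\in L_k\subseteq L_{k'}$. Two neighbors of $v$ in $L_{k'}$ are at distance at most $2$ in $G[L_{k'}]$, so a shortest path of $G[L_{k'}]$ contains at most three neighbors of $v$. Hence $v$ has at most $3\cdot2^{11}$ neighbors in $L\setminus L_k$, and \eqref{eq:core1} gives
\[
|N(X)\cap(L_k\setminus X)|\ge(q-3\cdot2^{11})|X|\ge|X|\qquad(X\subseteq L_k,\ |X|\le t^{12}).
\]
By induction the earlier paths have at most $70t^2+1$ vertices each, so $|V\setminus L_k|\le2t^{10}+2^{11}(70t^2+1)\le3t^{10}$. For $X\subseteq L_k$ with $t^{12}<|X|\le\frac34n$, Lemma~\ref{lem:large} gives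
\[
|N(X)\cap(L_k\setminus X)|\ge\frac{|X|}{4(t+1)}-3t^{10}\ge\frac{|X|}{8(t+1)},
\]
because $t^{12}\ge24t^{10}(t+1)$. So a ball in $G[L_k]$ doubles with each unit of radius until it has more than $t^{12}$ vertices, which takes at most $\lceil12\log_2t\rceil+1$ steps, and then grows by a factor $1+\frac1{8(t+1)}$ until it has more than $n/2$ vertices. Since $\ln(1+y)\ge y/2$ for $0\le y\le1$, the second stage takes at most $16(t+1)\ln n+1\le33.6\,t(t+1)+1$ steps. Thus every ball of radius $35t^2$ in $G[L_k]$ has more than $n/2$ vertices, and any two such balls meet.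
\end{proof}

All trips can therefore be made, $x$ obtains $2^j$ pebbles, and a descent reaches $r$. This proves Proposition~\ref{prop:poly}.

\section{The middle range}\label{sec:middle}

\begin{proposition}\label{prop:middle}
If $t^{10}\le z\le n/t^7$, then $r$ can be reached.
\end{proposition}

\subsection{Three radii}

The holes may now fill a ball of unbounded radius $j$ about $r$, and three features of Section~\ref{sec:poly} break down. First, $2^j$ trips cannot all end at one vertex $x$: a slide of two or more moves empties a neighbor of $x$, and $x$ may have only $t+1$ neighbors. So trips will end on a sphere $S_h(x)$ that is large enough to receive $2^{h+j}$ roads, and the pebbles are gathered at $x$ only at the end, at the price of a factor $2^h$. Second, the destroyed roads are too many for the local argument of Lemma~\ref{lem:phase2}; they may cut off parts of the core, and we show only that these parts are small. Since the surplus may sit in such a part, deliveries and trips must alternate. Third, deliveries cross walls of unbounded thickness $i$ and are found with the potential $\Phi_i$. In exchange, $z\ge t^{10}$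 allows us to lose powers of $t$.

Let $\varepsilon=\frac1{8(t+1)}$ and $\mu=\min(z,2^d)$, and define
\begin{itemize}
\item $j$, the least integer with $b_j>t^6z$; it exists and $j\le d$, since $t^6z<n=b_d$;
\item $h$, the least integer with $n_h2^{-h}\ge t^42^j$;
\item $i$, the least integer with $n_i2^{-i}\ge2t^3\mu$.
\end{itemize}
There will be about $2^{h+j}$ rounds, each costing about $2^i$ moves. The surplus can pay for them because of the following estimate, proved in Section~\ref{sec:radii}.

\begin{lemma}\label{lem:radii}
The integers $h$ and $i$ exist, and $2^{h+i+j}\,t^5\le z$.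
\end{lemma}

Since $n_0=1$ and $n_k=0$ for $k>d$, we have $1\le h,i\le d\le t$. Minimality gives
\begin{equation}\label{eq:min}
n_k2^{-k}<t^42^j\quad(k<h),\qquad n_k2^{-k}<n_i2^{-i}\quad(k<i).
\end{equation}

\subsection{A robust core}

Take $Y$, $L$, $R=Z\cup Y$ from Lemma~\ref{lem:core} with $q=\varepsilon$ and $\theta=\frac34n$. By Lemma~\ref{lem:large}, $2\varepsilon|Y|\le|N(Y)\setminus Y|\le z+\varepsilon|Y|$, so $|Y|\le z/\varepsilon\le8(t+1)n/t^7\le n/12$. Therefore $|R|\le(8t+9)z$ and, since $\frac34-\frac1{12}=\frac23$,
\begin{equation}\label{eq:core2}
|N(X)\cap(L\setminus X)|\ge\varepsilon|X|\qquad(X\subseteq L,\ |X|\le\tfrac23n).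
\end{equation}
The next lemma says that deleting a set $U$ of used vertices from the core cuts off only about $|U|/\varepsilon$ vertices from a set $Q$ that is large compared with $U$. Let $\rho=\lceil\ln n/\ln(1+\varepsilon/2)\rceil$ and $\ell=2\rho$. Then $(1+\varepsilon/2)^\rho\ge n$, and $\ln(1+\varepsilon/2)\ge\varepsilon/4$ gives $\rho\le2.1t\cdot32(t+1)+1\le70t^2$, so $\ell\le140t^2$.

\begin{lemma}\label{lem:robust}
Let $U\subseteq L$ and $\emptyset\ne Q\subseteq L\setminus U$ with $|Q|\ge2|U|/\varepsilon$. Then all but at most $2|U|/\varepsilon$ vertices of $L\setminus U$ are within distance $\ell$ of $Q$ in $G[L\setminus U]$.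
\end{lemma}

\begin{proof}
Let $Q_k$ be the set of vertices of $L\setminus U$ within distance $k$ of $Q$ in $G[L\setminus U]$, and $P_k=L\setminus(U\cup Q_k)$. We show that $Q_k$ grows until it is most of $V$, and that afterwards $P_k$ shrinks.

If $|Q_k|\le\frac23n$, then \eqref{eq:core2} and $|U|\le\frac\varepsilon2|Q|\le\frac\varepsilon2|Q_k|$ give $|Q_{k+1}|\ge(1+\varepsilon)|Q_k|-|U|\ge(1+\frac\varepsilon2)|Q_k|$. So $|Q_\rho|\le\frac23n$ would imply $|Q_\rho|\ge(1+\frac\varepsilon2)^\rho\ge n$, which is absurd. Hence $|P_k|<n/3$ for $k\ge\rho$.

No vertex of $P_{k+1}$ has a neighbor in $Q_k$, so the neighbors of $P_{k+1}$ in $L\setminus P_{k+1}$ lie in $U$ or in $Q_{k+1}\setminus Q_k=P_k\setminus P_{k+1}$. For $k\ge\rho$, \eqref{eq:core2} applied to $P_{k+1}$ gives $|P_k|\ge(1+\varepsilon)|P_{k+1}|-|U|$. Suppose $|P_{2\rho}|>2|U|/\varepsilon$. For $\rho\le k<2\rho$ we have $P_{k+1}\supseteq P_{2\rho}$, so $|U|<\frac\varepsilon2|P_{k+1}|$ and $|P_k|\ge(1+\frac\varepsilon2)|P_{k+1}|$. Since $P_{2\rho}\ne\emptyset$, this gives $|P_\rho|\ge(1+\frac\varepsilon2)^\rho\ge n$, a contradiction.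
\end{proof}

\subsection{The target}

We need a vertex $x$ near $r$ whose sphere $S_h(x)$ lies mostly in the core, so that roads can end there, and such that the holes inside the ball do not swallow too much when the pebbles are gathered. Their cost is
\[
\lambda(v)=\sum_{k<h}2^{-k}|Z\cap S_k(v)| .
\]
Call $v$ \emph{bad} if $|R\cap S_h(v)|>n_h/2$ or $\lambda(v)>2^j$. Since $\sum_v|R\cap S_h(v)|=|R|\,n_h$, at most $2|R|$ vertices are bad for the first reason. By \eqref{eq:min}, $\sum_v\lambda(v)=z\sum_{k<h}n_k2^{-k}\le zht^42^j\le t^5z\,2^j$, so at most $t^5z$ vertices are bad for the second reason. In total there are at most $(16t+18)z+t^5z<t^6z<b_j$ bad vertices, so some $x\in B_j(r)$ is not bad. Fix such an $x$ and let $Q=S_h(x)\cap L$. Then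
\[
\operatorname{dist}(x,r)\le j,\qquad|Q|\ge n_h/2,\qquad\lambda(x)\le2^j .
\]

\subsection{Rounds}

Let $M=2^{h+j+1}$, which will bound the number of rounds, and $\Delta=M(2^i+\ell+1)$, which will bound the total disturbance. For $t$ large,
\begin{equation}\label{eq:budget}
(i+2)\Delta\le\frac z2,\qquad|Q|\ge\frac{2M\ell}\varepsilon .
\end{equation}
Indeed, $2^i+\ell+1\le2^i(\ell+2)$, so $2(i+2)\Delta\le4(t+2)(140t^2+2)2^{h+i+j}\le t^52^{h+i+j}\le z$ by Lemma~\ref{lem:radii}; and $4M\ell/\varepsilon\le64(t+1)\cdot140t^2\cdot2^{h+j}\le t^42^{h+j}\le n_h\le2|Q|$.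

A \emph{state} consists of a configuration $C'$ and a set $U\subseteq L\setminus B_h(x)$ of used vertices; initially $C'=C$ and $U=\emptyset$. Note that $Q\cap U=\emptyset$. A state determines
\begin{itemize}
\item the \emph{live set} $L'$ of all vertices of $L\setminus U$ within distance $\ell$ of $Q$ in $G[L\setminus U]$; it can only shrink when $U$ grows;
\item the \emph{store} $B^*=B_{h-1}(x)\cup\{u\in S_h(x):C'(u)\ge1\}$;
\item the potential $\Phi=\Phi_h(x;C')$.
\end{itemize}
If $\Phi\ge2^j$ we stop: Lemma~\ref{lem:pot}(a) gathers $2^j$ pebbles on $x$, and a descent reaches $r$. Initially $\Phi\ge-\lambda(x)\ge-2^j$. We maintain two invariants, both true initially because $L$ contains no hole of $C$: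
\begin{itemize}
\item[(I1)] $C'\ge C$ on $B_h(x)$;
\item[(I2)] $C'\ge1$ on $L'$, and consequently $L'\cap B_h(x)\subseteq B^*$.
\end{itemize}
If $\Phi<2^j$ we perform a \emph{round}. In its description $L'$ and $B^*$ are the sets at the start of the round.

\medskip
\noindent\emph{Delivery.} If some $u\in L'\setminus B_h(x)$ has $C'(u)\ge2$, go to the trip. Otherwise make a \emph{delivery}: a sequence of at most $2^i$ moves, all with sources outside $L'\cup B^*$, in which the last move, and no other, lands in $L'\cup B^*$. (Lemma~\ref{lem:delivery} shows that a delivery exists unless $r$ can be reached at once.) If the last move lands in $B^*$, the round ends. Otherwise it lands on some $u\in L'\setminus B^*$; by (I2), $u\notin B_h(x)$ and now $C'(u)\ge2$.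

\medskip
\noindent\emph{Trip.} Take a shortest path from $u$ to $Q$ in $G[L\setminus U]$. It has length at most $\ell$, and all its vertices lie in $L'$. Cut it at its first vertex $y$ in $B_h(x)$; since the preceding vertex is outside $B_h(x)$, we have $y\in S_h(x)$. A delivery takes nothing from $L'$, so every vertex of the path holds a pebble. Slide along the path from $u$ to $y$, and add the sources of the slide, at most $\ell$ vertices of $L\setminus B_h(x)$, to $U$.

\begin{lemma}\label{lem:round}
A round preserves \textup{(I1)} and \textup{(I2)} and increases $\Phi$ by at least $2^{-h}$.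
\end{lemma}

\begin{proof}
No vertex of $B^*$ is a source during the round, since delivery sources lie outside $B^*$ and trip sources outside $B_h(x)$. So (I1) persists on $B^*$. A vertex $v\in B_h(x)\setminus B^*$ has $C'(v)=0$ at the start of the round, hence $C(v)=0$ by (I1), and there is nothing to prove. A vertex of the new live set lies in the old one and not in the new $U$, so it was a source neither in the delivery nor in the trip, and it still holds a pebble. This is (I2).

The terms of $\Phi$ that come from $B^*$ do not decrease, and those from $S_h(x)\setminus B^*$ are $0$ at the start and never negative. Every round ends with a move landing in $B^*$: either the delivery does so, or the trip ends at $y\in L'\cap B_h(x)\subseteq B^*$. A pebble landing on a vertex of $S_k(x)$ with $k<h$ adds $2^{-k}$ to $\Phi$, and a pebble landing on a vertex of $S_h(x)$ that already holds one adds $2^{-h}$.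
\end{proof}

Since $-2^j+M2^{-h}=2^j$, the procedure stops after at most $M$ rounds, provided that the deliveries exist. At the start of a round at most $M-1$ rounds have been completed. So at most $(M-1)(2^i+\ell)$ moves have been made, and $|U|\le M\ell\le\Delta\le z$. By \eqref{eq:budget}, Lemma~\ref{lem:robust} applies and shows that almost every vertex is live:
\begin{equation}\label{eq:live}
|V\setminus L'|\le|R|+|U|+\frac{2|U|}\varepsilon\le(8t+9)z+(16t+17)z<t^2z .
\end{equation}

\subsection{Deliveries exist}

\begin{lemma}\label{lem:delivery}
Consider the start of a round, and suppose that no $u\in L'\setminus B_h(x)$ has $C'(u)\ge2$. Then either $r$ can be reached from $C'$ or a delivery exists.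
\end{lemma}

We look for a live vertex $v$ with positive potential of radius $i$. A large average potential is not enough, as it could be concentrated on the few vertices outside $L'$. But no single potential exceeds $\mu$ unless $r$ is reached at once, and $i$ was chosen so that the sum of all potentials exceeds $\mu\,|V\setminus L'|$. To keep the delivery from drawing on the store, we hide the surplus of $B^*$ before computing.

\begin{proof}
Let $\hat C=\min(C',1)$ on $B^*$ and $\hat C=C'$ elsewhere. Then $\hat C\le C'$ and $\hat C\le1$ on $B^*$. Also $\hat C=1$ on $L'$: on $L'\setminus B_h(x)$ by (I2) and the hypothesis, and on $L'\cap B_h(x)\subseteq B^*$ by (I2).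

\emph{Little is hidden.} Let $E^*=\sum_{u\in B^*}e'(u)^+$. The positive terms of $\Phi$ sum to at least $2^{-h}E^*$. The negative terms come from holes of $C'$ in $B_{h-1}(x)$, which lie in $Z$ by (I1), so they sum to at least $-\lambda(x)\ge-2^j$. As $\Phi<2^j$, we get $2^{-h}E^*<2^{j+1}$, that is, $E^*<M$. If $\sigma\le(M-1)(2^i+\ell)$ moves have been made so far, then $\sigma+E^*\le\Delta$, and Lemma~\ref{lem:book} gives
\[
\sum_u\hat e(u)=-\sigma-E^*\ge-\Delta,\qquad z\ge\sum_u\hat e(u)^+\ge z-2\sigma-E^*\ge z-2\Delta .
\]

\emph{Averaging.} Let $F(v)=\Phi_i(v;\hat C)$. By \eqref{eq:min}, $\sum_{k<i}n_k2^{-k}\le i\,n_i2^{-i}$. So Lemma~\ref{lem:pot}(c), \eqref{eq:budget} and the definition of $i$ give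
\[
\sum_vF(v)\ge n_i2^{-i}\,(z-2\Delta-i\Delta)\ge n_i2^{-i}\,\frac z2\ge t^3\mu z .
\]
If $F(v)\ge2^d$ for some $v$, gather $2^d$ pebbles on $v$ and descend to $r$. Otherwise $F(v)<2^d$ for all $v$, and also $F(v)\le\sum_u\hat e(u)^+\le z$; hence $F(v)\le\mu$. Then at least $t^3z$ vertices have $F(v)>0$, and by \eqref{eq:live} one of them, $v$, is live.

\emph{The delivery.} Since $\hat C(v)=1$, Lemma~\ref{lem:pot}(b) gives a sequence of at most $2^i$ moves, valid from $\hat C$, whose last move lands on $v\in L'$. Cut the sequence after the first move that lands in $L'\cup B^*$. Until then, starting from $\hat C$, each vertex of $L'\cup B^*$ holds at most one pebble, so none of them is a source. The shortened sequence is valid from $C'\ge\hat C$ and is a delivery.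
\end{proof}

Thus either $r$ is reached in Lemma~\ref{lem:delivery}, or $\Phi\ge2^j$ after at most $M$ rounds and $r$ is reached from $x$. This proves Proposition~\ref{prop:middle}, given Lemma~\ref{lem:radii}.

\section{The estimate for the radii}\label{sec:radii}

We prove Lemma~\ref{lem:radii}, which completes the proof of Theorem~\ref{thm:main}. Upper bounds for $j,h,i$ follow from lower bounds for spheres. When $z$ is subexponential in $t$, all three radii are a small fraction of $\log_2z$, because $n_{2a}\ge(t/(as))^{2as}$ gains a large factor per unit of radius. When $z$ is exponential in $t$, the radii are comparable to $\log_2z$, and the constants matter. Let $\tau=2^{-26}$.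

\subsection{The case $t^{10}\le z<2^{\tau t}$}

Let $g(a)=\binom t{as}^24^{-a}$, so that $n_{2a}2^{-2a}\ge g(a)$ for $2as\le t$ by Lemma~\ref{lem:dist}(c). We find one radius $2a$ that bounds $j$, $h$ and $i$. Let $a^*=\lfloor t/(2^{30}s)\rfloor$. Since $s\le\sqrt t$, we have $t/2^{31}\le a^*s\le t/2^{30}$ for $t$ large. For $1\le a\le a^*$,
\begin{equation}\label{eq:g}
g(a)\ge\Big(\frac t{as}\Big)^{2as}4^{-a}\ge2^{60as-2a}\ge2^{58as}\ge2^{58a}.
\end{equation}
As $\tau=32/2^{31}$, this gives $g(a^*)\ge2^{58t/2^{31}}\ge t^72^{\tau t}>t^7z$ for $t$ large. Let $a\in[1,a^*]$ be minimal with $g(a)\ge t^7z$. We claim that $2^{6a}\le z^{1/2}$. For $a=1$ this holds because $z^{1/2}\ge t^5\ge64$. For $a\ge2$ put $b=a-1\ge a/2$. Then $2^{58b}\le g(b)<t^7z\le z^2$ by \eqref{eq:g}, so $2^{6a}\le2^{12b}<z^{24/58}\le z^{1/2}$.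

Now $b_{2a}\ge n_{2a}\ge g(a)>t^6z$, so $j\le2a$. Next, $n_{2a}2^{-2a}\ge t^7z\ge2t^3\mu$, so $i$ exists and $i\le2a$. Finally, $t^42^j\le t^42^{2a}\le t^4z^{1/2}\le t^7z\le n_{2a}2^{-2a}$, so $h$ exists and $h\le2a$. Using $t^5\le z^{1/2}$, we obtain $2^{h+i+j}t^5\le2^{6a}t^5\le z$.

\subsection{The case $2^{\tau t}\le z\le n/t^7$}

Write $z=2^{\zeta t}$ and $\eta=\tau/10$, so that $\eta\le\zeta/10$; the margin $\eta$ absorbs $\xi_t$ and the powers of $t$. Let $\varphi(\beta)=2H(\beta)-2\beta$. A concave function vanishing at $0$ lies above its chord from $0$. From $2H(\frac15)>1.44$, $\varphi(\frac15)>1.04$ and $H(\frac12)=1$ we get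
\[
2\beta\le\frac{2H(\beta)}{3.6}\ \text{ and }\ 2\beta\le\frac{\varphi(\beta)}{2.6}\ \text{ on }[0,\tfrac15],\qquad2\beta\le\frac{2H(\beta)}2\ \text{ on }[0,\tfrac12],
\]
and by continuity $2H$ takes every value in $[0,1.44]$ and $\varphi$ every value in $[0,1.04]$ on $[0,\frac15]$. Let $t$ be so large that $2^{(\eta-\xi_t)t}>2t^7$. We use Lemma~\ref{lem:entropy} three times.

\emph{The radius $j$.} If $2H(\beta)=\zeta+\eta$ with $\beta\le\frac12$, then $b_{2a_\beta}\ge n_{2a_\beta}\ge z\,2^{(\eta-\xi_t)t}>t^6z$, so $j\le2\beta t$. For $\zeta\le1.4$ we can take $\beta\le\frac15$, and $j\le(\zeta+\eta)t/3.6$. For $\zeta>1.4$ we have $j\le(\zeta+\eta)t/2$: if $\zeta+\eta\le2$, take $\beta\le\frac12$; otherwise $j\le d\le t$ suffices.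

\emph{The radius $h$.} Since $j\le t$, there is $\beta\in[0,\frac15]$ with $\varphi(\beta)=j/t+\eta\le1.04$. Then $n_{2a_\beta}2^{-2a_\beta}\ge2^j2^{(\eta-\xi_t)t}\ge t^42^j$. So $h$ exists and $h\le2\beta t\le(j+\eta t)/2.6$.

\emph{The radius $i$.} Let $\zeta'=\min(\zeta,1)$; then $\mu\le2^{\zeta't}$ because $d\le t$. Take $\beta\in[0,\frac15]$ with $\varphi(\beta)=\zeta'+\eta\le1.04$. Then $n_{2a_\beta}2^{-2a_\beta}\ge\mu\,2^{(\eta-\xi_t)t}\ge2t^3\mu$. So $i$ exists and $i\le2\beta t\le(\zeta'+\eta)t/2.6$. This is where the cap $2^d$ in the definition of $\mu$ is needed: it keeps the required value of $\varphi$ below $1.04$.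

\emph{The sum.} The bounds for $h$ and $i$ give $h+i+j\le\big(3.6\,j+(\zeta'+2\eta)t\big)/2.6$. If $\zeta\le1.4$, then
\[
\frac{h+i+j}t\le\frac{(\zeta+\eta)+(\zeta+2\eta)}{2.6}\le\frac{2.3\,\zeta}{2.6}\le0.9\,\zeta .
\]
If $\zeta>1.4$, then
\[
\frac{h+i+j}t\le\frac{1.8(\zeta+\eta)+1+2\eta}{2.6}\le0.6924\,\zeta+0.3847+1.5\,\eta\le0.98\,\zeta,
\]
since $(0.98-0.6924)\,\zeta>0.2876\cdot1.4>0.4>0.3847+1.5\,\eta$. In both cases
\[
2^{h+i+j}t^5\le z\,t^5\,2^{-0.02\zeta t}\le z\,t^5\,2^{-0.02\tau t}\le z
\]
for $t$ large. This proves Lemma~\ref{lem:radii}, and with it Theorem~\ref{thm:main}.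

\begin{thebibliography}{9}
\bibitem{Hurlbert}
Glenn Hurlbert, \emph{Recent Progress in Graph Pebbling}, arXiv:math/0509339 (2005).
\end{thebibliography}
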